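# Simple subgroups of Thompson's group $F$: cutting a square at a fixed point

## Half of a square at the point $1/2$

Throughout, "homeomorphism" means increasing homeomorphism, $fg$ means "first $g$, then $f$", and $[a,b]=aba^{-1}b^{-1}$. For a piecewise linear map $g$, a breakpoint is a point where the derivative jumps, and $g'(b^-)$, $g'(b^+)$ are the one-sided slopes at $b$.

Let $F_4$ be the group of piecewise linear homeomorphisms of $[0,1]$ with finitely many breakpoints, all in $\mathbb Z[1/4]$, and with all slopes integer powers of $4$. Write $A=\mathbb Z[1/4]=\mathbb Z[1/2]$. Here is one element of $F_4$. Let $w$ be the identity off $[\frac38,\frac58]$, and inside let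
$$w(x)=\begin{cases}\frac38+\frac14(x-\frac38)& x\in[\frac{24}{64},\frac{28}{64}]\\ x-\frac3{64}& x\in[\frac{28}{64},\frac{31}{64}]\\ \frac12+4(x-\frac12)& x\in[\frac{31}{64},\frac{33}{64}]\\ x+\frac3{64}& x\in[\frac{33}{64},\frac{36}{64}]\\ \frac58+\frac14(x-\frac58)& x\in[\frac{36}{64},\frac{40}{64}].\end{cases}$$
In units of $\frac1{64}$, the points $24,28,31,33,36,40$ go to $24,25,28,36,39,40$, and neighboring formulas agree at these points, so $w$ is well defined. It fixes $p=\frac12$ and pushes points away from it: the slope near $p$ is $4$.

Now cut the square of $w$ at $p$: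
$$u=\begin{cases}w^2&\text{on }[0,p]\\ \mathrm{id}&\text{on }[p,1]\end{cases}\qquad v=\begin{cases}\mathrm{id}&\text{on }[0,p]\\ w^2&\text{on }[p,1].\end{cases}$$
Then $w^2=uv$, and $u$, $v$ move disjoint sets of points. In $F_4$ the map $u$ is again a square: it is $u_0^2$, where $u_0=w$ on $[0,p]$ and $u_0=\mathrm{id}$ on $[p,1]$. We shall define a subgroup $H$ of $F_4$ that contains $w,u,v$ but contains no square root of $u$. The map $u_0$ has an odd jump at $p$, since its slope goes from $4$ to $4^0$, while $u$ has the even jump from $4^2$ to $4^0$. So we want to forbid odd jumps, but only at certain points, among them $p$.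

**Residues.** Let $\kappa:A\to A/3A\cong\mathbb Z/3$ be the quotient ring homomorphism. Since $2\equiv-1$ modulo $3$, we have $\kappa(m/2^k)=(-1)^km \bmod 3$. For instance $\kappa(\frac14)=1$, $\kappa(\frac38)=0$ and $\kappa(\frac12)=2$.

**Residues are preserved.** *If $g\in F_4$ and $b\in A\cap[0,1]$, then $\kappa(g(b))=\kappa(b)$.* The pieces of $g$ have the form $x\mapsto 4^kx+c$, and the first has $c=0$ because $g(0)=0$. If two consecutive pieces meet at $b\in A$, then $4^kb+c=4^{k'}b+c'$. So $c\in A$ gives $c'\in A$, and since $\kappa(4)=1$ also $\kappa(c)=\kappa(c')$. Hence every piece has $c\in A$ and $\kappa(c)=0$, and $\kappa(4^kb+c)=\kappa(b)$.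

**Jumps.** For $g\in F_4$ and $b\in A\cap(0,1)$ put
$$j_g(b)=\log_4\frac{g'(b^+)}{g'(b^-)}\in\mathbb Z .$$
By the chain rule for one-sided slopes of increasing maps,
$$j_{gh}(b)=j_h(b)+j_g(h(b)).\tag{1}$$

**The group $H$.** Define
$$H=\{g\in F_4:\ g=\mathrm{id}\text{ near }0\text{ and }1,\ \ j_g(b)\in2\mathbb Z\text{ for all } b\in A\cap(0,1)\text{ with }\kappa(b)=2\}.$$
It is a group. If $\kappa(b)=2$ then $\kappa(h(b))=2$, so (1) gives closure under products; and (1) with $gh=\mathrm{id}$ gives $j_{h^{-1}}(h(b))=-j_h(b)$, so $H$ is closed under inverses.

**Where the four maps lie.** The breakpoints $\frac38,\frac7{16},\frac{31}{64},\frac{33}{64},\frac9{16},\frac58$ of $w$ have residues $0,1,1,0,0,1$. None is $2$, so $w\in H$, and hence $w^2\in H$. The maps $u,v$ are in $F_4$, with $j_u(p)=\log_4\frac1{16}=-2$ and $j_v(p)=2$; at every other point their jumps are those of $w^2$ or $0$. So $u,v\in H$. But $j_{u_0}(p)=-1$ and $\kappa(p)=2$, so $u_0\notin H$. No other root helps, even locally: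
$$\text{no } g\in H \text{ satisfies } g^2=u \text{ on a neighborhood of } p.\tag{2}$$
Indeed, if $g^2=u$ near $p$, then $g^2(p)=p$, so $g(p)=p$ because $g$ is increasing. Then $g'(p^-)^2=16$ and $g'(p^+)^2=1$, so $j_g(p)=\log_4\frac14=-1$, which is odd.

This failure of square roots is what the talk is about. It will tell the derived subgroup $H'$ apart from a whole family of well-known simple groups.

## The family $[F_n,F_n]$ and the two theorems

**Definition.** For $n\ge2$, $F_n$ is the group of all increasing continuous piecewise linear functions from $[0,1]$ onto itself with finitely many breakpoints, all in $\mathbb Z[1/n]$, and all slopes integer powers of $n$. The group $F=F_2$ is R. Thompson's group, and $F_n$ is Brown's generalized Thompson group.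

As for $F_4$ above, the pieces of $g\in F_n$ are $x\mapsto n^kx+c$ with $c\in\mathbb Z[1/n]$. So $g$ and $g^{-1}$ preserve $\mathbb Z[1/n]\cap[0,1]$, which is why $F_n$ is closed under composition and inverses. A presentation is $F_n=\langle x_0,x_1,\dots\mid x_i^{-1}x_jx_i=x_{j+n-1}\ (i<j)\rangle$; we shall not use it.

Two examples. The map with $0,\frac12,\frac34,1\mapsto 0,\frac14,\frac12,1$, linear in between, has slopes $\frac12,1,2$ and lies in $F$. The map with $0,\frac19,\frac23,1\mapsto 0,\frac13,\frac89,1$ has slopes $3,1,\frac13$ and lies in $F_3$. Also $F_4\le F$, since powers of $4$ are powers of $2$ and $\mathbb Z[1/4]=\mathbb Z[1/2]$.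

Two facts are given to us: $[F_n,F_n]$ is a nontrivial simple group for every $n\ge 2$, and all the $F_n$ embed into one another. So each $[F_n,F_n]$ is isomorphic to a simple subgroup of $F$. The question comes from Victor Guba and Mark Sapir, "Diagram groups are totally orderable", arXiv:math/0305153 (2003): *is every simple subgroup of $F$ isomorphic to $[F_n,F_n]$ for some $n$?* A simple subgroup here is a nontrivial subgroup that is a simple group. The answer is no.

**Theorem 1.** *$H'\le F$ is a simple group that is not isomorphic to $[F_m,F_m]$ for any $m\ge2$.*

**Theorem 2.** *For every set $S$ of primes there is a simple subgroup $\Gamma_S\le F$ such that, for every prime $j$, $\Gamma_S$ fails the property $P_j$ (defined below) if and only if $j\in S$. Consequently $F$ has exactly $2^{\aleph_0}$ isomorphism classes of simple subgroups, and $\Gamma_S\not\cong[F_m,F_m]$ for all $m$ whenever $S\ne\emptyset$.*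

For Theorem 1 three things are needed: that $H'$ is simple; that "half of a square need not be a square" can be phrased in pure group language; and that the groups $[F_m,F_m]$ behave the other way.

**Notation for supports.** Write $s(g)=\{x:g(x)\ne x\}$, an open set, and say that $g$ is supported in $X$ if $s(g)\subseteq X$. Then $s(hgh^{-1})=h(s(g))$. If $s(a)\cap s(b)=\emptyset$ then $ab=ba$: for $x\in s(a)$ also $a(x)\in s(a)$, so $ab(x)=a(x)=ba(x)$; the same works for $x\in s(b)$; and other points are fixed by both. From now on $J$ is an open interval, $\mathrm{Homeo}_+(J)$ is its group of increasing homeomorphisms, and elements of $F_n$ are viewed as acting on $J=(0,1)$. We write $G'$ for the derived subgroup of $G$.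

## Compressing compact sets, and simplicity of derived subgroups

**Definition.** For $\Lambda\le\mathrm{Homeo}_+(J)$ consider:

* **(C)** every $h\in \Lambda$ has compact $\overline{s(h)}\subset J$, and for every compact $K\subset J$ and nonempty open $W\subseteq J$ there is $h\in\Lambda$ with $h(K)\subseteq W$;
* **(D)** every $h\in\Lambda$ has compact $\overline{s(h)}\subset J$, and for every nonempty open interval $V\subseteq J$ the group $\Lambda_V=\{h\in\Lambda:\overline{s(h)}\subset V\text{ compact}\}$, acting on $V$, satisfies (C).

Taking $V=J$ shows that (D) implies (C). A cyclic group generated by one compactly supported map fails (C): all its elements fix a common point $x$, so $\{x\}$ cannot be moved into an open set avoiding $x$.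

**Lemma 1.** *If $\Lambda$ satisfies (C), then $\Lambda'$ satisfies (C), and $\Lambda'$ is a nonabelian simple group.*

**Step (a): (C) passes to $\Lambda'$.** The purpose is to replace a compressing map by a commutator that does the same to $K$. Given $K$ and $W$, take $h\in\Lambda$ with $h(K)\subseteq W$, and let $L=K\cup\overline{s(h)}$, a compact set. The set $J\setminus K$ is open and nonempty, so there is $f\in\Lambda$ with $f(L)\subseteq J\setminus K$. Now $[h,f]=h\cdot(fh^{-1}f^{-1})$, and the second factor is supported in $f(L)$, so it is the identity on $K$. Hence $[h,f](K)=h(K)\subseteq W$. Supports of elements of $\Lambda'$ have compact closure since $\Lambda'\le\Lambda$.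

**Step (b): $\Lambda'$ is perfect.** We show that each commutator $[a,b]$ with $a,b\in\Lambda$ is a commutator of elements of $\Lambda'$. Let $K$ be a compact set containing both supports. By (C) choose $f,f'\in\Lambda$ with $f(K)\cap K=\emptyset$ and $f'(K)\cap(K\cup f(K))=\emptyset$. Put
$$\tilde a=[a,f]=a\cdot fa^{-1}f^{-1},\qquad \tilde b=[b,f']=b\cdot f'b^{-1}f'^{-1},$$
both in $\Lambda'$. The extra factors are supported in $f(K)$ and $f'(K)$, which are disjoint from each other and from $K$. So they commute with each other and with $a,b$, and they cancel in the commutator: $[\tilde a,\tilde b]=[a,b]$. Hence $\Lambda'\le\Lambda''$.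

**Step (c): $\Lambda'$ is nonabelian.** By (C), $\Lambda\ne1$: move a point into an open set avoiding it. Take $1\ne f\in\Lambda$, let $K=\overline{s(f)}$, and take $h\in\Lambda$ with $h(K)\cap K=\emptyset$. Then $hfh^{-1}$ is nontrivial with support disjoint from $s(f)$, so $hfh^{-1}\ne f$ and $\Lambda'\ne1$. A nontrivial perfect group is nonabelian.

**Step (d): $\Lambda'$ is simple.** Let $1\ne N\trianglelefteq\Lambda'$ and $1\ne n\in N$. We show that $N$ contains every commutator of $\Lambda'$. Choose a nonempty open interval $U$ with $n(U)\cap U=\emptyset$. First let $a,b\in\Lambda'$ be supported in $U$. Then $c=[a,n]=a\cdot na^{-1}n^{-1}$ lies in $N$. Its second factor is supported in $n(U)$, so it commutes with $a$ and $b$, and therefore $[a,b]=[c,b]\in N$. For arbitrary $a,b\in\Lambda'$, step (a) gives $h\in\Lambda'$ carrying a compact set that contains both supports into $U$. By the first case $h[a,b]h^{-1}=[hah^{-1},hbh^{-1}]\in N$, so $[a,b]\in N$. Thus $\Lambda'=\Lambda''\le N$. $\square$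

**Many small noncommuting elements.** If $\Lambda$ satisfies (D), then Lemma 1 applied to each $\Lambda_V$ shows that $(\Lambda_V)'\le\Lambda'$ is nonabelian and supported in $V$. Every nonempty open set contains an open interval. So $\Gamma=\Lambda'$ satisfies

* **(N)** for every nonempty open $V\subseteq J$ the group $\{\gamma\in\Gamma:s(\gamma)\subseteq V\}$ is nonabelian.

To verify (D) we need explicit elements.

**Lemma 2 (bumps).** *Let $n\ge2$, let $B\subset\mathbb R$ be a dense additive subgroup with $nB\subseteq B$, let $q<r$ in $B$, and let $0<d\in B$ with $(n+1)d\le r-q$. Let $\beta=\beta_{q,r,d}$ be the identity off $[q,r]$ and*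
$$\beta(x)=\begin{cases}q+n(x-q)&\text{on }[q,q+d]\\ x+(n-1)d&\text{on }[q+d,r-nd]\\ r+\tfrac{x-r}{n}&\text{on }[r-nd,r].\end{cases}$$
*This is an increasing piecewise linear homeomorphism with breakpoints in $B$, slopes in $\{1,n,n^{-1}\}$, $s(\beta)=(q,r)$, and $\beta(x)>x$ on $(q,r)$. If $\Lambda\le\mathrm{Homeo}_+((0,1))$ consists of elements with compact support in $(0,1)$ and contains all $\beta_{q,r,d}$ with $q,r\in B\cap(0,1)$, then $\Lambda$ satisfies (D).*

**Step 1: the formula.** The condition on $d$ says $q+d\le r-nd$. The three intervals map onto $[q,q+nd]$, $[q+nd,r-d]$, $[r-d,r]$, and the formulas agree at the cuts. The numbers $q,q+d,r-nd,r$ are in $B$. On the first piece (beyond $q$) and the second $\beta(x)>x$ is clear; on the third, $r-\beta(x)=(r-x)/n<r-x$ for $x<r$.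

**Step 2: (D).** Let $V\subseteq(0,1)$ be an open interval, $K\subset V$ compact and nonempty, $W\subseteq V$ open and nonempty. Choose $s\in W\cap B$ and $\varepsilon>0$ with $(s,s+\varepsilon)\subseteq W$. Choose $q,r\in V\cap B$ with $q<\min K$, $q<s$, and $r>\max(K\cup\{s\})$. By density of $B$, bumps on $(q,r)$ and on $(s,r)$ exist. For a bump $\beta$ on $(q,r)$ and $x\in(q,r)$ the sequence $\beta^N(x)$ increases to a fixed point, which must be $r$. So a large power moves $\min K$ beyond $s$, and hence $K$ into $(s,r)$. Likewise a large negative power of a bump on $(s,r)$ moves this image into $(s,s+\varepsilon)\subseteq W$. Both bumps have closed support in $V$, so they lie in $\Lambda_V$. $\square$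

**First use: the group $H$.** Take $B=3A=\ker\kappa$ and $n=4$. Each bump $\beta_{q,r,d}$ with $q,r\in B\cap(0,1)$ is in $F_4$, is the identity near $0$ and $1$, and has all its breakpoints in $\ker\kappa$, so its jumps at points of residue $2$ are $0$. So it lies in $H$. Hence
$$H\text{ satisfies (D), and } H'\text{ is a nonabelian simple group satisfying (N).}\tag{3}$$

**Second use: the groups $F_m$.** Let $F_m^c$ be the group of elements of $F_m$ that are the identity near $0$ and $1$. With $B=\mathbb Z[1/m]$ and $n=m$, Lemma 2 shows that $F_m^c$ satisfies (D). So $(F_m^c)'$ satisfies (N), and so does the larger group $[F_m,F_m]$.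

**Why parity is imposed only at some points.** A first idea is to stay inside $F$ and require *all* jumps to be even powers of $2$. If $g\in F$ is the identity near $0$ and $1$ and all its jumps are even powers of $2$, then its slopes start at $1$ and change by powers of $4$. So all slopes are powers of $4$, and the group we get is exactly $F_4^c$. Its derived subgroup is nothing new: $(F_4^c)'$ is normal in $F_4$, nontrivial by Lemma 1, and contained in $[F_4,F_4]$. Since $[F_4,F_4]$ is simple, $(F_4^c)'=[F_4,F_4]$.

Nor can one select, inside $F$, a smaller set of dyadic points that all of $F$ preserves. Given dyadic $b,b'\in(0,1)$, cut $[0,b]$ and $[0,b']$ into standard dyadic intervals, halve some of them until the numbers agree, do the same for $[b,1]$ and $[b',1]$, and map affinely in order: this gives $g\in F$ with $g(b)=b'$. So an $F$-invariant set of dyadic points in $(0,1)$ is empty or everything. The group $F_4$ has room, because it preserves the three residue classes of $\kappa$.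

## Disjoint supports in group language

Fact (2) is about maps; to compare abstract groups we must phrase it without reference to points. The natural statement is "if $w^2=uv$ and $u,v$ have disjoint supports, then $u$ is a square," and the trouble is "disjoint supports."

The first replacement one tries is "$u$ and $v$ commute." It is too weak, as $w=u=v=g$ shows: then $w^2=uv$, and the statement would say that *every* $g$ is a square. That fails in every $[F_m,F_m]$. Let $\beta$ be a bump of $F_m^c$ on $(q,r)$, take $h\in F_m^c$ moving $[q,r]$ off itself, and let $g=[\beta,h]=\beta\cdot h\beta^{-1}h^{-1}$. Near $q$ the second factor is the identity, so $g(q)=q$ and $g'(q^+)=m$. If $g=k^2$, then $k(q)=q$ and $k'(q^+)^2=m$, impossible for $k'(q^+)\in m^{\mathbb Z}$. So the version with commuting fails everywhere and separates nothing.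

We need a relation finer than commuting. Here is the thought. If $f,g$ have disjoint supports and $h$ moves a point of $s(f)$, then near that point there are many small elements, and all of them commute with $g$. A commutator $[f_2,h]$ with such a small $f_2$ is $f_2$ times a far-away factor, and a second commutator with another small $f_1$ removes the far-away factor. So from any $h$ that does not commute with $f$ we produce a nontrivial element of $C_\Gamma(g)$ as a double commutator. If the supports overlap, an $h$ living in a small overlap should not allow this.

**Definition.** For $f,g$ in a group $\Gamma$, write $f\perp g$ if for every $h\in\Gamma$ with $[f,h]\ne1$ there are $f_1,f_2\in C_\Gamma(g)$ such that $[f_1,[f_2,h]]$ is a nontrivial element of $C_\Gamma(g)$.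

For example, in an abelian group $f\perp g$ always holds, vacuously; in any group $1\perp g$. The relation makes sense in every group and is preserved by isomorphisms.

**Lemma 3.** *If $\Gamma\le\mathrm{Homeo}_+(J)$ satisfies (N), then $f\perp g\iff s(f)\cap s(g)=\emptyset$.*

**Step 1: disjoint supports give $f\perp g$.** Let $[f,h]\ne1$. If $h$ fixed $s(f)$ pointwise, it would commute with $f$. So there are $x\in s(f)$ with $h(x)\ne x$ and an open $V\ni x$ with $V\subseteq s(f)$ and $h(V)\cap V=\emptyset$. By (N) take noncommuting $f_1,f_2\in\Gamma$ supported in $V$. As $V$ misses $s(g)$, they commute with $g$. Now $[f_2,h]=f_2k$ with $k=hf_2^{-1}h^{-1}$ supported in $h(V)$, so $k$ commutes with $f_1$ and $f_2$, and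
$$[f_1,[f_2,h]]=f_1f_2k\,f_1^{-1}\,k^{-1}f_2^{-1}=[f_1,f_2]\ne1.$$
This element is supported in $V$, so it commutes with $g$.

**Step 2: $f\perp g$ gives disjoint supports.** Suppose $f\perp g$ and $x\in s(f)\cap s(g)$. Choose an open interval $U\ni x$ with $f(U)\cap U=\emptyset=g(U)\cap U$. The interval $g(U)$ lies entirely to one side of $U$; as $g$ is increasing, each $g^{i+1}(U)$ lies to that same side of $g^i(U)$. So the sets $g^i(U)$, $i\in\mathbb Z$, are pairwise disjoint. By (N) take $1\ne h\in\Gamma$ supported in $U$. Then $fhf^{-1}$ is nontrivial and supported in $f(U)$, so it differs from $h$ and $[f,h]\ne1$. By $f\perp g$ there are $f_1,f_2\in C_\Gamma(g)$ with $1\ne k=[f_1,[f_2,h]]\in C_\Gamma(g)$.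

Where does $k$ live? The element $[f_2,h]=f_2hf_2^{-1}\cdot h^{-1}$ is supported in $f_2(U)\cup U$, and in the same way
$$s(k)\subseteq\bigcup_{t\in T}t(U),\qquad T=\{1,f_1,f_2,f_1f_2\}\subseteq C_\Gamma(g).$$
Let $y\in s(k)$. Since $g$ commutes with $k$, $g(s(k))=s(k)$, so $g^iy\in s(k)$ for all $i\in\mathbb Z$. But for fixed $t\in T$ the sets $g^it(U)=tg^i(U)$ are pairwise disjoint, and $g^iy\in t(U)$ means $y\in g^{-i}t(U)$, which holds for at most one $i$. So at most four values of $i$ are possible, while all integers occur. This is a contradiction. $\square$

## The property $P_j$: commutators that must be $j$-th powers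

There is a second obstacle. In $F_m$ the half $u_0$ exists, but we must end inside the derived subgroup, and we do not want to compute abelianizations. The cure is to ask for a root of $[u,f]$, where $f$ moves $u$ off itself: if $u_0\in G$ and $f\in G'$, then $[u_0,f]$ is in $G'$ automatically.

**Definition.** For a prime $j$, a group $\Gamma$ has **property $P_j$** if for all $u,v,w,f\in\Gamma$ with $w^j=uv$, $u\perp v$ and $u\perp fuf^{-1}$, the element $[u,f]$ is a $j$-th power in $\Gamma$.

This is an isomorphism invariant. For instance, every abelian group has $P_j$, since $[u,f]=1=1^j$.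

**The half of a $j$-th root.** Let $u,v,w$ be increasing homeomorphisms with $w^j=uv$ and $s(u)\cap s(v)=\emptyset$. Because $w$ is increasing, $w(x)>x$ implies $w^j(x)>x$, and likewise for $<$. So $s(w)=s(w^j)$, and $s(uv)=s(u)\sqcup s(v)$ by disjointness. Each component of $s(w)$ is a $w$-invariant open interval; being connected, it lies in $s(u)$ or in $s(v)$. So $s(u)$ is a union of components of $s(w)$. Define
$$u_0=w\ \text{ on } s(u),\qquad u_0=\mathrm{id}\ \text{ elsewhere}.\tag{4}$$
It maps each component of $s(u)$ increasingly onto itself and fixes all other points, so it is an increasing bijection of an interval, that is, a homeomorphism. Moreover $s(u_0)=s(u)$ and $u_0^j=u$, since on $s(u)$ we have $u_0^j=w^j=uv=u$.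

**Lemma 4.**

*(A) Let $G\le\mathrm{Homeo}_+(J)$ be such that $G'$ satisfies (N). Suppose that whenever $u,v,w\in G'$, $w^j=uv$ and $s(u)\cap s(v)=\emptyset$, the map $u_0$ of (4) lies in $G$. Then $G'$ has $P_j$.*

*(B) Let $\Lambda$ satisfy (D). Suppose there are $u,v,w\in\Lambda$ with $w^j=uv$, $s(u)\cap s(v)=\emptyset$, and a point $\pi\in J$ such that no $g\in\Lambda$ satisfies $g^j=u$ on a neighborhood of $\pi$. Then $\Lambda'$ does not have $P_j$.*

**Step 1: proof of (A).** Let $u,v,w,f\in G'$ be as in $P_j$. By Lemma 3 applied to $G'$, $s(u)\cap s(v)=\emptyset$ and $s(u)\cap f(s(u))=\emptyset$. By hypothesis $u_0\in G$, so $[u_0,f]\in G'$. The maps $u_0$ and $fu_0^{-1}f^{-1}$ have disjoint supports $s(u)$ and $f(s(u))$, so they commute, and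
$$[u_0,f]^j=u_0^j\cdot fu_0^{-j}f^{-1}=[u,f].$$

**Step 2: for (B), move the data into $\Lambda'$.** Let $K\ni\pi$ be compact and contain the supports of $u,v,w$. Take $f_1\in\Lambda$ with $f_1(K)\cap K=\emptyset$ and put $\tilde u=[u,f_1]$, $\tilde v=[v,f_1]$, $\tilde w=[w,f_1]$, all in $\Lambda'$. Here $\tilde w=w\cdot f_1w^{-1}f_1^{-1}$. Elements supported in $K$ commute with those supported in $f_1(K)$, and $u,v$ commute, so
$$\tilde w^j=w^j\,f_1w^{-j}f_1^{-1}=uv\cdot f_1u^{-1}f_1^{-1}\cdot f_1v^{-1}f_1^{-1}=\tilde u\tilde v .$$
Also $s(\tilde u)=s(u)\cup f_1(s(u))$ and $s(\tilde v)=s(v)\cup f_1(s(v))$ are disjoint.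

**Step 3: for (B), find $f$ and look near $\pi$.** Let $\tilde K=K\cup f_1(K)$. By Lemma 1, $\Lambda'$ satisfies (C), so there is $f\in\Lambda'$ with $f(\tilde K)\cap\tilde K=\emptyset$. The group $\Lambda'$ satisfies (N), so Lemma 3 gives $\tilde u\perp\tilde v$ and $\tilde u\perp f\tilde uf^{-1}$: all hypotheses of $P_j$ hold. Now $[\tilde u,f]=\tilde u\cdot f\tilde u^{-1}f^{-1}$. The compact sets $f(\tilde K)$ and $f_1(K)$ do not contain $\pi\in K$, so near $\pi$ the factors $f\tilde u^{-1}f^{-1}$ and $f_1u^{-1}f_1^{-1}$ are the identity. Hence $[\tilde u,f]=\tilde u=u$ near $\pi$. If $[\tilde u,f]=g^j$ with $g\in\Lambda'\le\Lambda$, then $g^j=u$ near $\pi$, which was excluded. So $P_j$ fails. $\square$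

## All the groups $[F_m,F_m]$ have every $P_j$

**Proposition 5.** *For every $m\ge2$, the group $[F_m,F_m]$, acting on $(0,1)$, satisfies (N) and has $P_j$ for every prime $j$.*

We saw (N) after Lemma 2. For $P_j$ we verify the hypothesis of Lemma 4(A) with $G=F_m$.

**Step 1: $u_0$ is piecewise linear.** Let $u,v,w\in[F_m,F_m]$, $w^j=uv$, $s(u)\cap s(v)=\emptyset$. Since $u$ is piecewise linear with finitely many pieces, $s(u)$ has finitely many components. So $u_0$, which is $w$ on $s(u)$ and the identity elsewhere, is piecewise linear with finitely many breakpoints and slopes powers of $m$.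

**Step 2: its breakpoints are in $\mathbb Z[1/m]$.** Let $x\in(0,1)$ be a breakpoint of $u_0$; then $x\in\overline{s(u)}$. Because $s(u)$ has finitely many components, each small one-sided neighborhood of $x$ is either inside $s(u)$ or disjoint from it. If $x\in s(u)$, or if both sides are inside, then $u_0=w$ near $x$ (at $x$ itself by continuity). So $x$ is a breakpoint of $w$, and $x\in\mathbb Z[1/m]$. Otherwise $u(x)=x$, exactly one side is inside $s(u)$, and $u$ is the identity on the other side. On the inside, $u$ is linear near $x$, fixes $x$, and has no fixed points other than $x$, so its slope there is not $1$. Thus $x$ is a breakpoint of $u\in F_m$, and again $x\in\mathbb Z[1/m]$.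

So $u_0\in F_m$, and Lemma 4(A) applies. $\square$

## $H'$ fails $P_2$

**Proof of Theorem 1.** By (3), $H$ satisfies (D), and $H'\le F_4\le F$ is a nonabelian simple group. The maps $w,u,v$ of the first section lie in $H$, satisfy $w^2=uv$, and have disjoint supports. By (2), no $g\in H$ satisfies $g^2=u$ near $p=\frac12$. Lemma 4(B) with $j=2$ and $\pi=p$ shows that $H'$ does not have $P_2$. By Proposition 5 every $[F_m,F_m]$ has $P_2$. Since $P_2$ is an isomorphism invariant, $H'\not\cong[F_m,F_m]$ for all $m\ge2$. $\square$

## Infinitely many kinds of points: labeled cells and colors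

We turn to Theorem 2. To encode an arbitrary set of primes we want to impose divisibility of jumps by $k_i$ at points of "kind $i$," for $i=1,2,3,\dots$ independently. The map $\kappa$ offers only three kinds of points. So we build a subgroup $E$ of $F$ that preserves infinitely many kinds of dyadic points, while keeping enough freedom for condition (D).

**Cells.** We define intervals, called cells, with labels from $x,y,x_i,y_i$ ($i\ge1$). The root cell is $[0,1]$ with label $x$. A cell $[\alpha,\alpha+s]$ is subdivided as follows.

* Label $x$ or $x_i$: cut at $\alpha+\frac s8,\alpha+\frac s4,\alpha+\frac s2,\alpha+\frac{3s}4$. The subcells are labeled $x,y,x_1,y_1,x$ for label $x$, and $x,y,x_{i+1},y_{i+1},x_i$ for label $x_i$.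
* Label $y$ or $y_i$: cut at $\alpha+\frac s4,\alpha+\frac s2$. The subcells are labeled $y,x,y$ for label $y$, and $y_i,x,y$ for label $y_i$.

**Example.** The root gives $[0,\frac18]$, $[\frac18,\frac14]$, $[\frac14,\frac12]$, $[\frac12,\frac34]$, $[\frac34,1]$ with labels $x,y,x_1,y_1,x$. The cell $[\frac14,\frac12]$, labeled $x_1$, is cut at $\frac9{32},\frac5{16},\frac38,\frac7{16}$ into $x,y,x_2,y_2,x_1$. The cell $[\frac12,\frac34]$, labeled $y_1$, is cut at $\frac9{16},\frac58$ into $y_1,x,y$. The two new cells meeting at $\frac12$ are $[\frac7{16},\frac12]$, labeled $x_1$, and $[\frac12,\frac9{16}]$, labeled $y_1$, again of equal size.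

All cells are standard dyadic intervals $[\frac{a}{2^k},\frac{a+1}{2^k}]$, as one reads off from the cuts. Give the root depth $0$ and the subcells of a depth-$n$ cell depth $n+1$. The depth-$n$ cells form a finite partition of $[0,1]$ into intervals of length at most $2^{-n}$. Two cells are nested or have disjoint interiors. An interval occurs only once as a cell, because subdivision strictly decreases the size, so labels and depths are well defined. Given two finite partitions of $[0,1]$ into cells, let $n$ be at least all depths occurring; subdividing every cell down to depth $n$ leads from either partition to the set of all depth-$n$ cells. So the two partitions have a common refinement obtained by repeated subdivision.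

**Colors of labels.** Give each label a source and target in $\{0,*,1,2,\dots\}$:
$$x:0\to *,\qquad y:*\to0,\qquad x_i:0\to i,\qquad y_i:i\to0 .$$
The subdivision words are paths with the same source and target as the subdivided label, with the following colors at the cuts.

* $x$: the word $x\,y\,x_1\,y_1\,x$, colors $*,0,1,0$ at the cuts.
* $x_i$: the word $x\,y\,x_{i+1}\,y_{i+1}\,x_i$, colors $*,0,i{+}1,0$.
* $y$ and $y_i$: the words $y\,x\,y$ and $y_i\,x\,y$, colors $0,*$.

**Colors of vertices.** A *vertex* is an endpoint in $(0,1)$ of a cell. We attach a color to each vertex $z$. The cells with $z$ in their interior form a chain under inclusion, and the root is one of them. The chain is finite: if $z$ is an endpoint of a cell $C$ of depth $n$, no cell of depth at least $n$ has $z$ in its interior, since its ancestor of depth $n$ would overlap the interior of $C$ without being equal to $C$. The smallest member of the chain is the *birth cell* of $z$; in its subdivision $z$ is a cut, and it is the only cell with this property, since every larger cell with $z$ in its interior has a subcell with $z$ in its interior.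

Let $D$ be any cell with endpoint $z$. Its smallest ancestor with $z$ in the interior has a subcell with endpoint $z$, so it is the birth cell. So $D$ is one of the two subcells of the birth cell meeting at $z$, or is obtained from one of them by repeatedly passing to the last subcell (if $D$ ends at $z$) or the first subcell (if $D$ starts at $z$). The last subcells of $x,x_i,y,y_i$ are $x,x_i,y,y$, so last subcells keep the target. The first subcells are $x,x,y,y_i$, so first subcells keep the source. Hence $z$ has a well-defined **color** $c$: all cells ending at $z$ have target $c$, and all cells starting at $z$ have source $c$. In the example, $\frac18,\frac14,\frac12,\frac34$ have colors $*,0,1,0$, and $\frac38$ has color $2$.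

**Sizes at a vertex of color $i\ge1$.** Only $x_i$ has target $i$, and only $y_i$ has source $i$. At the birth of such a vertex $z$ the two cells at $z$ are sibling cells $x_i,y_i$ of equal size, say $s_z$ (each is a quarter of the birth cell). The last subcell of $x_i$ is $x_i$ with ratio $\frac14$, and the first subcell of $y_i$ is $y_i$ with ratio $\frac14$. So
$$\text{on both sides of } z \text{ the cells with endpoint } z \text{ have sizes } s_z4^{-k},\ k\ge0.\tag{5}$$

**Density.** Every subdivision has a cut of color $0$, and cells become arbitrarily small, so vertices of color $0$ are dense.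

## The group $E$ and its subgroups $H_k$

**Definition.** $E$ consists of all homeomorphisms $g$ of $[0,1]$ for which there are partitions of $[0,1]$ into cells $I_1<\dots<I_N$ and $J_1<\dots<J_N$, with $I_l,J_l$ equally labeled, and $g$ mapping each $I_l$ affinely onto $J_l$.

Equally labeled cells are subdivided in the same pattern, so whenever we subdivide $I_l$ we may subdivide $J_l$ correspondingly, and vice versa. To compose $h$ and then $g$, refine the range partition of $h$ and the domain partition of $g$ to a common one; so $E$ is a group. Cells are standard dyadic intervals, so slopes are powers of $2$ and breakpoints are dyadic, that is, $E\le F$.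

Any given vertex can be made an endpoint of the domain partition by subdividing. So $E$ maps vertices to vertices and preserves colors, because corresponding cells have equal labels; and all breakpoints of elements of $E$ are vertices. If $z$ has color $i\ge1$, then so has $g(z)$, and by (5) both slopes $g'(z^\pm)$ lie in $\frac{s_{g(z)}}{s_z}4^{\mathbb Z}$. Hence $j_g(z)=\log_4(g'(z^+)/g'(z^-))\in\mathbb Z$.

**Definition.** For a sequence $k=(k_i)_{i\ge1}$ of positive integers let
$$H_k=\{g\in E: g=\mathrm{id}\text{ near }0,1;\ j_g(z)\in k_i\mathbb Z\text{ for all vertices } z\text{ of color }i,\ i\ge1\}.$$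
This is a group, by (1) and because colors are preserved.

## Blocks, and the word problem behind them

We need many elements of $H_k$, and it is enough to have elements with *no* jump at vertices of color at least $1$. So we glue $x_i$ and $y_i$ cells of equal size into one unit, across which maps will be affine.

**Definition.** A *block* is a cell labeled $x$ or $y$ (type $x$, $y$), or the union of two cells of equal size, labeled $x_i$ and $y_i$, sharing a vertex of color $i$ (type $Q_i$).

Subdividing all cells of a block yields a sequence of blocks:
$$x\to x\,y\,Q_1\,x,\qquad y\to y\,x\,y,\qquad Q_i\to x\,y\,Q_{i+1}\,Q_i\,x\,y.\tag{6}$$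
For $Q_i$ with cells of size $s$, the new cells have sizes $\frac s8,\frac s8,\frac s4,\frac s4,\frac s4\,|\,\frac s4,\frac s4,\frac s2$ and labels $x,y,x_{i+1},y_{i+1},x_i\,|\,y_i,x,y$, so the two pairs form blocks $Q_{i+1}$ and $Q_i$. Blocks of equal type are subdivided in the same pattern, so an affine map between them carries subdivision to subdivision and cells to equally labeled cells.

Regard $Q_i$ as $0\to0$, and let the points $0$ and $1$ count as having colors $0$ and $*$. Then the ends of a block have the colors given by its source and target, so block endpoints have color $0$ or $*$. In particular a vertex of color at least $1$ is never a block endpoint. By (6) and induction, the depth-$n$ cells of $[0,1]$ group into a partition into blocks. A vertex of color $0$ or $*$ is a cell endpoint at depth $n$ for large $n$, and it is not the middle of a $Q_i$, so it is a block endpoint. Hence for any $p<q$ among the vertices with colors in $\{0,*\}$ and the points $0,1$, the interval $[p,q]$ has a partition into blocks, and its type word is a path from the color of $p$ to the color of $q$.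

**Lemma 6.** *Any two nonempty words in $\{x,y,Q_1,Q_2,\dots\}$ that are paths with the same source and the same target have a common expansion under the rules (6).*

**Step 1: reduce to a congruence.** Let $\sim$ be the congruence on words generated by (6). An expansion of a word is recorded by a finite tree over each letter, in which a node has either no children or exactly those prescribed by its rule. The union of two such trees over the same letter is again such a tree, so two expansions of one word have a common expansion. Therefore "having a common expansion" is transitive: if $W_1,W_2$ expand to $X$ and $W_2,W_3$ expand to $Y$, then $X,Y$, both expansions of $W_2$, have a common expansion. It is also reflexive, symmetric, compatible with concatenation, and contains the pairs (6); and words with a common expansion are $\sim$-equivalent. So it coincides with $\sim$. It remains to show that parallel paths are $\sim$-equivalent.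

**Step 2: every $Q_i$ is equivalent to $e=xy$.** From $y\sim yxy=ye$ we get
$$e=xy\sim xye=ee.$$
From $x\sim xyQ_1x=eQ_1x$ we get $ex\sim eeQ_1x\sim eQ_1x\sim x$. From $Q_i\sim eQ_{i+1}Q_ie$ and $ee\sim e$ we get $eQ_i\sim Q_i\sim Q_ie$. Hence $Q_1x\sim eQ_1x\sim x$, and
$$Q_1\sim Q_1e=Q_1xy\sim xy=e.$$
If $Q_i\sim e$, then
$$e\sim Q_i\sim eQ_{i+1}Q_ie\sim eQ_{i+1}ee\sim eQ_{i+1}e\sim Q_{i+1}.$$
So $Q_i\sim e$ for all $i$, by induction.

**Step 3: normal forms.** From $0$ a path continues with some $Q_i$ (back to $0$) or with $x$, and after $x$ it can continue only with $y$. So a nonempty path $0\to0$ is a product of $e$'s and $Q_i$'s, hence $\sim e$. A path $0\to*$ is $x$, or a path $0\to0$ followed by $x$; since $ex\sim x$, it is $\sim x$. A path $*\to0$ is $y$, or $y$ followed by a path $0\to0$; since $ye\sim y$, it is $\sim y$. A nonempty path $*\to*$ is $yx$, or $y\cdot(\text{path }0\to0)\cdot x$, hence $\sim yx$. $\square$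

**Statement 7 (block maps).** *Let $p<q$ and $p'<q'$ be vertices with colors in $\{0,*\}$, where the colors of $p,p'$ agree and the colors of $q,q'$ agree. Then there is an increasing piecewise linear homeomorphism $[p,q]\to[p',q']$ mapping the blocks of some block partition affinely onto blocks of the same type. Gluing finitely many such maps with identity maps on intervals between vertices of color $0$ (or $0,1$) gives an element of $E$ with $j(z)=0$ at all vertices $z$ of color at least $1$. If it is the identity near $0$ and $1$, it lies in $H_k$ for every $k$.*

**Step 1: the map.** Take block partitions of both intervals. Their type words are parallel paths, so by Lemma 6 they have a common expansion. Replacing a letter by the rule (6) corresponds to subdividing a block, so both intervals have block partitions with the same type word. Map block to block affinely, in order.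

**Step 2: gluing.** Each block map carries cells to equally labeled cells; for $Q_i$ this uses that its two halves have equal size. The identity maps also carry cells to cells. So the glued map is in $E$. A vertex of color at least $1$ lies inside an identity interval or inside some block of a block partition, never at a block endpoint or a gluing point, so the map is affine near it. $\square$

## Freedom: $H_k$ satisfies (D)

Let $V\subseteq(0,1)$ be an open interval, $K\subset V$ nonempty compact, $W\subseteq V$ nonempty open. Vertices of color $0$ are dense, so we may choose vertices of color $0$ as follows: $b<\min K$ and $c>\max K$ in $V$; $b'<c'$ in an interval contained in $W$; and $a<\min(b,b')$, $d>\max(c,c')$ in $V$. By Statement 7 there is $g\in H_k$, the identity off $[a,d]\subset V$, with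
$$[a,b]\to[a,b'],\qquad[b,c]\to[b',c'],\qquad[c,d]\to[c',d].$$
So $g(K)\subseteq[b',c']\subseteq W$, and the closed support of $g$ lies in $V$. Thus $H_k$ satisfies (D) on $J=(0,1)$. By Lemma 1, $H_k'$ is a nonabelian simple group, and it satisfies (N).

## Which $P_j$ hold in $H_k'$

**Proposition 8.** *If $k_i=j$ is prime for some $i$, then $H_k'$ fails $P_j$.*

**Step 1: a repelling vertex of color $i$.** This step repeats the map $w$ of the first section at a vertex of color $i$. There is a block $R=[z-s,z+s]\subset(0,1)$ of type $Q_i$: $[\frac14,\frac34]$ is a $Q_1$ block, and the subdivision of a cell $x_i$ contains adjacent siblings $x_{i+1},y_{i+1}$ in its interior. By (6), $R'=[z-\frac s4,z+\frac s4]$ is also a $Q_i$ block. All of $z\pm s$, $z\pm\frac s4$ are block endpoints of a $Q_i$, so they have color $0$. Choose vertices $a<z-s$ and $d>z+s$ of color $0$. Let $w$ be the identity off $[a,d]$, affine $R'\to R$, and given by maps from Statement 7 on $[a,z-\frac s4]\to[a,z-s]$ and $[z+\frac s4,d]\to[z+s,d]$. The affine map $R'\to R$ is itself a block map, so $w\in H_k$. Moreover $w(z)=z$ and $w$ has slope $4$ near $z$.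

**Step 2: cut $w^j$ at $z$.** Let $u$ be $w^j$ on $[0,z]$ and the identity on $[z,1]$; let $v$ be the identity on $[0,z]$ and $w^j$ on $[z,1]$. Take cell partitions for $w^j$ with the fixed vertex $z$ as an endpoint in the domain, and hence in the range. Using $w^j$ on the cells on one side of $z$ and the identity on the domain cells on the other side shows $u,v\in E$. Both are the identity near $0$ and $1$. Moreover $j_u(z)=-j$ and $j_v(z)=j$ lie in $k_i\mathbb Z$, and all other jumps at vertices of color at least $1$ are those of $w^j$ or $0$. So $u,v\in H_k$, $w^j=uv$, and $s(u)\cap s(v)=\emptyset$.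

**Step 3: no local root.** If $g\in H_k$ and $g^j=u$ near $z$, then $g^j(z)=z$, so $g(z)=z$ since $g$ is increasing. Then $g'(z^-)^j=4^j$ and $g'(z^+)^j=1$, so $j_g(z)=-1\notin j\mathbb Z=k_i\mathbb Z$, a contradiction. Lemma 4(B) with $\pi=z$ finishes the proof. $\square$

**Proposition 9.** *If a prime $j$ divides no $k_i$, then $H_k'$ has $P_j$.*

We verify the hypothesis of Lemma 4(A) for $G=H_k$. Let $u,v,w\in H_k'$, $w^j=uv$, $s(u)\cap s(v)=\emptyset$, and let $u_0$ be as in (4).

**Step 1: $u_0\in E$.** Since $u$ is piecewise linear, $s(u)$ has finitely many components. Let $\xi$ be a boundary point of $s(u)$ at which only one side is locally in $s(u)$. As in Proposition 5, $\xi$ is a breakpoint of $u\in E$, hence a vertex. It is an endpoint of a component of $s(w)$, so $w(\xi)=\xi$. Choose cell partitions for $w$ whose domain partition has all these finitely many points $\xi$ as endpoints; since $w$ fixes them, they are endpoints of the range partition too. The closed set $\overline{s(u)}$ is a finite union of closed intervals in $(0,1)$ whose ends are exactly these points $\xi$. So each domain cell lies inside $\overline{s(u)}$ or has interior disjoint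 from it. On the cells inside, $u_0=w$: at a point of $\overline{s(u)}\setminus s(u)$ both maps are the identity. On the other cells $u_0$ is the identity. The cells inside $\overline{s(u)}$ are carried by $w$ to range cells that again fill $\overline{s(u)}$. So $u_0\in E$, and $u_0=\mathrm{id}$ near $0$ and $1$.

**Step 2: the jumps of $u_0$.** Let $z$ be a vertex of color $i\ge1$. If $u_0=w$ near $z$, then $j_{u_0}(z)=j_w(z)\in k_i\mathbb Z$. If $u_0=\mathrm{id}$ near $z$, then $j_{u_0}(z)=0$. Otherwise $z$ is one of the one-sided boundary points $\xi$. Then $u_0(z)=z$ and $u=u_0^j$, so by (1)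
$$j\cdot j_{u_0}(z)=j_u(z)\in k_i\mathbb Z .$$
Here $j_{u_0}(z)$ is an integer because $u_0\in E$, and $\gcd(j,k_i)=1$ because the prime $j$ does not divide $k_i$. So $j_{u_0}(z)\in k_i\mathbb Z$. Hence $u_0\in H_k$, and Lemma 4(A) applies. $\square$

## Continuum many isomorphism types

**Proof of Theorem 2.** Given a set $S$ of primes, choose a sequence $k=(k_i)_{i\ge1}$ whose set of values is $S\cup\{1\}$, and put $\Gamma_S=H_k'\le E\le F$. It is a simple group, since $H_k$ satisfies (D). If $j\in S$, then $k_i=j$ for some $i$, and $\Gamma_S$ fails $P_j$ by Proposition 8. If $j$ is a prime not in $S$, then $j$ divides no $k_i$, since each $k_i$ is $1$ or a prime different from $j$; so $\Gamma_S$ has $P_j$ by Proposition 9.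

Now $P_j$ is an isomorphism invariant, so different sets $S$ give non-isomorphic groups $\Gamma_S$. There are $2^{\aleph_0}$ sets of primes, so $F$ has at least $2^{\aleph_0}$ isomorphism classes of simple subgroups. The group $F$ is countable, since an element is determined by finitely many breakpoints and slopes, so it has at most $2^{\aleph_0}$ subgroups. Hence the number of classes is exactly $2^{\aleph_0}$. Finally, if $S\neq\emptyset$, then $\Gamma_S$ fails $P_j$ for some prime $j$, while every $[F_m,F_m]$ has $P_j$ by Proposition 5. So $\Gamma_S\not\cong[F_m,F_m]$ for all $m$. $\blacksquare$
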